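# Depth at least three forces cohomological dimension at most $n-3$

## 1. Two planes in four-space, and their linear relatives

Some recollections first. Let $(S,\mathfrak m)$ be a Noetherian local ring, $\mathfrak a=(a_1,\dots,a_r)$ an ideal and $M$ an $S$-module. The local cohomology $H^i_{\mathfrak a}(M)$ is the $i$-th right derived functor of $M\mapsto\{m\in M:\mathfrak a^tm=0\text{ for some }t\}$. It is the $i$-th cohomology of the Čech complex
$$\check C(a_1,\dots,a_r;M):\quad 0\to M\to\bigoplus_iM_{a_i}\to\bigoplus_{i<j}M_{a_ia_j}\to\dots\to M_{a_1\cdots a_r}\to0,$$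
and it depends only on $\sqrt{\mathfrak a}$. For $M\neq0$ finitely generated, $\operatorname{depth}M$ is the least $i$ with $H^i_{\mathfrak m}(M)\ne0$. We use these textbook facts.

* If $P$ is generated by a regular sequence of length $p$ in $S$, then $H^i_P(S)\ne0$ exactly for $i=p$.
* $H^i_{\mathfrak a}(M)=0$ for $i>\dim M$.
* Flat base change: $H^i_{\mathfrak a}(M)\otimes_SS'=H^i_{\mathfrak aS'}(M\otimes_S S')$ for $S\to S'$ flat.
* Mayer–Vietoris: there is a long exact sequence $\cdots\to H^i_{P+Q}(M)\to H^i_P(M)\oplus H^i_Q(M)\to H^i_{P\cap Q}(M)\to H^{i+1}_{P+Q}(M)\to\cdots$.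

For $S=k[[x_1,\dots,x_n]]$ the last Čech cohomology for $\mathfrak m=(x_1,\dots,x_n)$ is
$$\mathsf E:=H^n_{\mathfrak m}(S)=\bigoplus_{\alpha_1,\dots,\alpha_n\ge1}k\,x^{-\alpha},$$
because in $S_{x_1\cdots x_n}$ all but finitely many monomials of a given element have a nonnegative exponent somewhere, and such a part dies.

Now take $S=k[[x,y,z,w]]$, $P=(x,y)$, $Q=(z,w)$ and $\mathfrak a=P\cap Q=(xz,xw,yz,yw)$: two planes meeting in one point. Since $P+Q=\mathfrak m$, there is an exact sequence
$$0\to S/\mathfrak a\to S/P\oplus S/Q\to k\to0 .$$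
The rings $S/P=k[[z,w]]$ and $S/Q=k[[x,y]]$ have depth $2$. So $H^0_{\mathfrak m}(S/\mathfrak a)=0$ and $H^1_{\mathfrak m}(S/\mathfrak a)\cong H^0_{\mathfrak m}(k)=k$. Thus $\operatorname{depth}S/\mathfrak a=1$. Mayer–Vietoris gives
$$0=H^3_P(S)\oplus H^3_Q(S)\to H^3_{\mathfrak a}(S)\to H^4_{\mathfrak m}(S)\to H^4_P(S)\oplus H^4_Q(S)=0,$$
so $H^3_{\mathfrak a}(S)\cong\mathsf E$, one copy. Also $H^4_{\mathfrak a}(S)=0$, because it sits between $H^4_P(S)\oplus H^4_Q(S)=0$ and $H^5_{\mathfrak m}(S)=0$.

Over $k=\mathbb C$ there is a picture to go with this. A small sphere around the origin cuts the zero set in two disjoint $3$-spheres; this intersection is called the link. Its reduced $H^0$ has dimension $1$, and $H^3_{\mathfrak a}(S)$ is one copy of $\mathsf E$.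

The computation works for all pairs of linear spaces. Let $S=k[[x_1,\dots,x_p,y_1,\dots,y_q,z_1,\dots,z_t]]$ with $p,q\ge1$, $n=p+q+t$, $P=(x)$, $Q=(y)$, $\mathfrak a=P\cap Q$. From $0\to S/\mathfrak a\to S/P\oplus S/Q\to S/(P+Q)\to0$, with depths $q+t$ and $p+t$ in the middle and $t$ on the right, we get $H^i_{\mathfrak m}(S/\mathfrak a)=0$ for $i\le t$ and $H^{t+1}_{\mathfrak m}(S/\mathfrak a)\supset H^t_{\mathfrak m}(S/(P+Q))\ne0$. So the depth is $t+1$. Mayer–Vietoris shows that $H^{p+q-1}_{\mathfrak a}(S)$ maps onto $H^{p+q}_{P+Q}(S)\ne0$, because $H^{p+q}_P(S)\oplus H^{p+q}_Q(S)=0$. It also shows $H^i_{\mathfrak a}(S)=0$ for $i\ge p+q$. So the top nonzero local cohomology is in degree $p+q-1=n-(t+1)=n-\operatorname{depth}S/\mathfrak a$.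

In these examples larger depth pushes local cohomology down, step by step. Does it always?

## 2. Depth against cohomological dimension

**Definition (cohomological dimension).** For a Noetherian local ring $S$ and an ideal $\mathfrak a$,
$$\mathrm{cd}(S,\mathfrak a)=\sup\{i\in\mathbb Z_{\ge0}\mid H^i_{\mathfrak a}(M)\ne0\text{ for some }S\text{-module }M\}.$$

It is enough to test $M=S$: $\mathrm{cd}(S,\mathfrak a)=\sup\{i:H^i_{\mathfrak a}(S)\ne0\}$. Indeed, suppose $H^i_{\mathfrak a}(S)=0$ for $i>c$. The same holds for free modules, as $H^i_{\mathfrak a}$ commutes with direct sums. All $H^i_{\mathfrak a}$ vanish for $i>r$. Given $0\to M'\to L\to M\to0$ with $L$ free and $i>c$, the sequence $0=H^i_{\mathfrak a}(L)\to H^i_{\mathfrak a}(M)\to H^{i+1}_{\mathfrak a}(M')$ and descending induction on $i$ give $H^i_{\mathfrak a}(M)=0$. In the linear examples above, $\mathrm{cd}=n-\operatorname{depth}$.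

Let $S$ be an $n$-dimensional regular local ring containing a field. We use the following quoted results. If $\operatorname{depth}S/\mathfrak a\ge1$, then $\mathrm{cd}(S,\mathfrak a)\le n-1$ (Hartshorne–Lichtenbaum). If $\operatorname{depth}S/\mathfrak a\ge2$, then $\mathrm{cd}(S,\mathfrak a)\le n-2$ (Ogus, Peskine–Szpiro). In characteristic $p>0$, $\operatorname{depth}S/\mathfrak a\ge i$ implies $\mathrm{cd}(S,\mathfrak a)\le n-i$ for every $i$. In characteristic zero there are examples with depth $\ge4$ and $\mathrm{cd}=n-3$. For a homogeneous ideal $\mathfrak b$ in a polynomial ring $T$ in $n$ variables over a field, Varbaro proved that $\operatorname{depth}T/\mathfrak b\ge3$ implies $\mathrm{cd}(T,\mathfrak b)\le n-3$. What remains is depth $3$ for local rings, a statement called Varbaro's conjecture (Hailong Dao and Shunsuke Takagi, "On the relationship between depth and cohomological dimension", arXiv:1502.06077). It is true.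

**Theorem 1.** Let $S$ be an $n$-dimensional regular local ring containing a field and $\mathfrak a\subsetneq S$ an ideal. If $\operatorname{depth}S/\mathfrak a\ge3$, then $\mathrm{cd}(S,\mathfrak a)\le n-3$.

(If $\mathfrak a=S$, all $H^i_{\mathfrak a}$ vanish.) Two complements say what happens beyond depth $3$.

**Theorem 2.** Let $k$ be a field of characteristic $0$, $d\ge3$, $n\ge2d-2$. There is an ideal $\mathfrak a\subset S=k[[x_1,\dots,x_n]]$ with $S/\mathfrak a$ Cohen–Macaulay of depth $d$ and $\mathrm{cd}(S,\mathfrak a)=n-3$.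

**Theorem 3.** Let $S=\mathbb C[[x_1,\dots,x_n]]$ with maximal ideal $\mathfrak m$, $0\ne\mathfrak a\subsetneq S$, $\operatorname{depth}S/\mathfrak a\ge4$. Then $H^{n-3}_{\mathfrak a}(S)\cong\mathsf E^s$ with $\mathsf E=H^n_{\mathfrak m}(S)$ and $s<\infty$. For all large $N$ there is an ideal $\mathfrak a'\subset S$, generated by power series algebraic over $\mathbb C[x]$ that are congruent mod $\mathfrak m^N$ to minimal generators of $\mathfrak a$, with $\operatorname{depth}S/\mathfrak a'\ge4$, such that, for $T$ a small conic neighborhood of $0$ in the complex space germ defined by $\mathfrak a'$,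
$$s=\operatorname{rank}\operatorname{Pic}^{an}(T\setminus0)=b_2(T\setminus0).$$
In particular $\mathrm{cd}(S,\mathfrak a)\le n-4$ if and only if $\operatorname{Pic}^{an}(T\setminus0)$ is finite.

**The smallest cases.** For $n=3$, depth $3$ forces $\dim S/\mathfrak a=3$, so $\mathfrak a=0$ and $\mathrm{cd}=0$. For $n=4$ and $\mathfrak a\ne0$, Auslander–Buchsbaum gives $\operatorname{pd}S/\mathfrak a=4-\operatorname{depth}S/\mathfrak a\le1$. So $\mathfrak a$ is free of rank one, that is, principal, and $\mathrm{cd}=1=n-3$. For $n=5$ we have $\operatorname{pd}S/\mathfrak a\le2$, and the theorem asserts $H^3_{\mathfrak a}(S)=0$, which is no longer visible.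

**The approach through Ext, and where it stops.** We have $H^j_{\mathfrak a}(S)=\varinjlim_t\operatorname{Ext}^j_S(S/\mathfrak a^t,S)$, and $\operatorname{Ext}^j_S(S/\mathfrak a,S)=0$ for $j>\operatorname{pd}S/\mathfrak a=n-\operatorname{depth}S/\mathfrak a$. In characteristic $p$ this suffices. For $q=p^e$ let $\mathfrak a^{[q]}$ be generated by the $q$-th powers of elements of $\mathfrak a$. The Frobenius of a regular ring is flat, so raising the matrix entries of a free resolution of $S/\mathfrak a$ to the $q$-th power gives a resolution of $S/\mathfrak a^{[q]}$ of the same length. Hence $\operatorname{Ext}^j_S(S/\mathfrak a^{[q]},S)=0$ for $j>n-\operatorname{depth}S/\mathfrak a$. Since $\mathfrak a^{rq}\subset\mathfrak a^{[q]}\subset\mathfrak a^q$, the limit over $q$ is $H^j_{\mathfrak a}(S)$, which vanishes. In characteristic $0$ only the powers $\mathfrak a^t$ are available, and $\operatorname{pd}S/\mathfrak a^t$ may exceed $\operatorname{pd}S/\mathfrak a$. This really happens. For the ideal $I$ of $2\times2$ minors of the generic $2\times3$ matrix,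 $P/I$ has the resolution $0\to P^2\to P^3\to P$, yet $H^3_I(P)\neq0$ (Section 11). Here $n=6$, the depth is $4$ and $\mathrm{cd}=3=n-3$. So a proof in characteristic $0$ must use something that stops exactly at depth $3$.

## 3. Over $\mathbb C[[x]]$ the critical module is a sum of copies of $\mathsf E$

**Step 1: reduction to $\mathbb C[[x]]$.** The purpose is to reach a ring near complex geometry. In characteristic $p$, Theorem 1 is the quoted result, so let the characteristic be $0$. Completion is faithfully flat and preserves depth and $\mathrm{cd}$. By Cohen's theorem we may take $S=k[[x_1,\dots,x_n]]$. Let $k_0\subset k$ be generated over $\mathbb Q$ by the countably many coefficients of finitely many generators of $\mathfrak a$, let $S_0=k_0[[x]]$, and let $\mathfrak a_0\subset S_0$ be the ideal they generate. The map $S_0\to S$ is local and flat: by the local criterion one needs $\operatorname{Tor}_1^{S_0}(k_0,S)=0$, and this is $H_1$ of the Koszul complex of the regular sequence $x_1,\dots,x_n$ in $S$. Its closed fiber $S/(x)=k$ is a field.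 So $\operatorname{depth}S/\mathfrak a=\operatorname{depth}S_0/\mathfrak a_0$, and by faithful flatness $\mathrm{cd}(S,\mathfrak a)=\mathrm{cd}(S_0,\mathfrak a_0)$. The countable field $k_0$ of characteristic $0$ embeds in $\mathbb C$, and the same argument applies to $S_0\to\mathbb C[[x]]$. If $\mathfrak a=0$, then $n=\operatorname{depth}S\ge3$ and $\mathrm{cd}=0\le n-3$. So **from now on $S=k[[x_1,\dots,x_n]]$, $k=\mathbb C$, $0\ne\mathfrak a\subsetneq S$.**

**Definition (condition $(H_d)$).** For $d\ge3$, $(H_d)$ is the condition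
$$\operatorname{depth}S/\mathfrak a\ge d,\qquad H^q_{\mathfrak a}(S)=0\ \ (q>n-d+1),\qquad \operatorname{Supp}H^{n-d+1}_{\mathfrak a}(S)\subset\{\mathfrak m\}.$$

For example, let $I$ be generated by the three $2\times2$ minors of the generic $2\times3$ matrix $(x_{ij})$ in $S=k[[x_{ij}]]$, $n=6$. Here the depth is $4$ (Section 11). Three generators give $H^q_I(S)=0$ for $q>3$. If $\mathfrak p\ne\mathfrak m$, some entry, say $x_{11}$, is a unit in $S_{\mathfrak p}$, and $IS_{\mathfrak p}$ is generated by the two elements $x_{22}-x_{12}x_{21}/x_{11}$ and $x_{23}-x_{13}x_{21}/x_{11}$. So $H^3_I(S)_{\mathfrak p}=0$, and $(H_4)$ holds.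

**Lemma 4.** If $\operatorname{depth}S/\mathfrak a\ge3$, then $(H_3)$ holds.

*Proof.* The purpose is to confine the problem to the single module $H^{n-2}_{\mathfrak a}(S)$, supported at one point. Depth $\ge2$ gives $\mathrm{cd}\le n-2$. Let $\mathfrak p\supset\mathfrak a$ be a prime, $\mathfrak p\neq\mathfrak m$. By Matsumura, *Commutative Ring Theory*, Thm 17.1, $\operatorname{Ext}^i_S(S/\mathfrak p,S/\mathfrak a)=0$ for $i<\operatorname{depth}S/\mathfrak a-\dim S/\mathfrak p$. Localizing at $\mathfrak p$, where $S/\mathfrak p$ becomes the residue field, gives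
$$\operatorname{depth}(S/\mathfrak a)_{\mathfrak p}\ge\operatorname{depth}S/\mathfrak a-\dim S/\mathfrak p.\tag{1}$$
Also $\dim S_{\mathfrak p}=n-\dim S/\mathfrak p$. If $\dim S/\mathfrak p=1$, then $S_{\mathfrak p}$ has dimension $n-1$ and the depth in (1) is $\ge2$. If $\dim S/\mathfrak p=2$, the dimension is $n-2$ and the depth is $\ge1$. In both cases the quoted theorems give $\mathrm{cd}(S_{\mathfrak p},\mathfrak a_{\mathfrak p})\le n-3$. If $\dim S/\mathfrak p\ge3$, then $\mathrm{cd}(S_{\mathfrak p},\mathfrak a_{\mathfrak p})\le\dim S_{\mathfrak p}\le n-3$. So $H^{n-2}_{\mathfrak a}(S)_{\mathfrak p}=0$. For $\mathfrak p\not\supset\mathfrak a$ this is clear. $\square$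

The derivations $\partial_i=\partial/\partial x_i$ act on all localizations of $S$ by the quotient rule and commute with the Čech maps. So they act on every $H^q_{\mathfrak a}(S)$. On $\mathsf E$ the action is the evident one; for $n=1$, $\mathsf E=k((x))/k[[x]]$ and $\partial x^{-b}=-b\,x^{-b-1}$. Write $S\langle\partial_1,\dots,\partial_n\rangle$ for the ring of operators generated by $S$ and the $\partial_i$.

**Lemma 5.** Let $M$ be a module over $S\langle\partial_1,\dots,\partial_n\rangle$ in which each element is killed by a power of $\mathfrak m$. Then $M\cong\mathsf E\otimes_kM_{(1,\dots,1)}$, where $M_{(1,\dots,1)}=\{m:x_i\partial_im=-m\text{ for all }i\}$.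

*Proof.* The purpose is to reduce $M$ to a number. Applying $\partial_i$ to $x_i^rm=0$, $r\ge1$, gives $x_i^{r-1}(x_i\partial_i+r)m=0$. By induction on $r$, applied to $(x_i\partial_i+r)m$, we get $\prod_{j=1}^r(x_i\partial_i+j)m=0$. So each $x_i\partial_i$ satisfies on each $m$ a polynomial with distinct roots in $\mathbb Z_{\le-1}$. These operators commute, hence
$$M=\bigoplus_{\alpha\in\mathbb Z_{\ge1}^n}M_\alpha,\qquad x_i\partial_i=-\alpha_i\text{ on }M_\alpha.$$
Let $\epsilon_i$ be the $i$-th unit vector. From $x_i\partial_i\,\partial_i=\partial_i(x_i\partial_i-1)$ and $x_i\partial_i\,x_i=x_i(x_i\partial_i+1)$ we get maps $\partial_i:M_\alpha\to M_{\alpha+\epsilon_i}$ and $x_i:M_{\alpha+\epsilon_i}\to M_\alpha$. Their composites are $x_i\partial_i=-\alpha_i$ on $M_\alpha$ and $\partial_ix_i=x_i\partial_i+1=-\alpha_i$ on $M_{\alpha+\epsilon_i}$. Both are invertible, so both maps are bijective. If $\alpha_i=1$, then $x_iM_\alpha=0$, since $x_i\partial_i$ would act on it by $0$, which is not an allowed eigenvalue. Hence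
$$x^{-\alpha}\otimes m\longmapsto\prod_i\frac{(-1)^{\alpha_i-1}}{(\alpha_i-1)!}\,\partial^{\,\alpha-(1,\dots,1)}m$$
is a bijection $\mathsf E\otimes M_{(1,\dots,1)}\to M$. It commutes with the $x_i$ and $\partial_i$, because the relations just found also hold in $\mathsf E$, where $\partial^{\alpha-(1,\dots,1)}x^{-(1,\dots,1)}=\prod_i(-1)^{\alpha_i-1}(\alpha_i-1)!\;x^{-\alpha}$. A power series acts on each element through a polynomial, so the bijection is $S$-linear. $\square$

Let $W=\operatorname{Spec}S\setminus V(\mathfrak a)$. Let $\Omega_S^\bullet=S\otimes\Lambda^\bullet(\bigoplus k\,dx_i)$ be the continuous de Rham complex, with $dh=\sum\partial_ih\,dx_i$, and let $\Omega_W^\bullet$ be its restriction to $W$. The next lemma turns the number of copies of $\mathsf E$ into a de Rham Betti number.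

**Lemma 6.** Under $(H_d)$, $H^{n-d+1}_{\mathfrak a}(S)\cong\mathsf E^{(s)}$ over $S$ and the $\partial_i$, with $s=\dim_kH^{2n-d}(W,\Omega^\bullet_W)$.

*Proof.* A module supported at $\mathfrak m$ is $\mathfrak m$-torsion, so Lemma 5 gives $\mathsf E^{(s)}$ for some cardinal $s$.

The de Rham complex of $\mathsf E$ is the tensor product over $i$ of the complexes $\partial_i:x_i^{-1}k[x_i^{-1}]\to x_i^{-1}k[x_i^{-1}]$, $x_i^{-b}\mapsto-b\,x_i^{-b-1}$. Each map is injective with cokernel $k\,x_i^{-1}$. So the de Rham cohomology of $\mathsf E$ is $k$ in degree $n$ and $0$ elsewhere.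

Let $\mathrm{Tot}$ be the total complex of $\check C(a_1,\dots,a_r;S)\otimes\Omega_S^\bullet$. Taking Čech cohomology first gives a spectral sequence
$$E_2^{p,q}=H^p_{DR}(H^q_{\mathfrak a}(S))\Rightarrow H^{p+q}(\mathrm{Tot}),\qquad 0\le p\le n,\quad E_2^{p,q}=0\text{ for }q>n-d+1.$$
In total degree $2n-d+1$ only $(p,q)=(n,n-d+1)$ can be nonzero, and there $E_2=k^{(s)}$. Differentials leaving it land in $p>n$. The differential $d_r$ entering it comes from $(n-r,\,n-d+r)$ with $r\ge2$, where $q>n-d+1$. All vanish, so $\dim H^{2n-d+1}(\mathrm{Tot})=s$.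

The open sets $a_j\ne0$ cover $W$, so there is a triangle $\mathrm{Tot}\to\Omega_S^\bullet\to R\Gamma(W,\Omega_W^\bullet)$. By the formal Poincaré lemma (contract with $\sum x_i\partial_i$, weight by weight) $H^j(\Omega_S^\bullet)=0$ for $j>0$. Since $d\le\operatorname{depth}S/\mathfrak a\le n$, we have $2n-d\ge n>0$, and $H^{2n-d}(W,\Omega_W^\bullet)\cong H^{2n-d+1}(\mathrm{Tot})$. $\square$

For Theorem 1 we must show $s=0$ when $d=3$.

## 4. Algebraic equations: the exponential sequence kills $H^1$ of the link

In this section we settle the case in which the equations are algebraic power series. Let $S^h$ be the henselization of $\mathbb C[x]_{(x)}$. It is the union of the local rings $\mathcal O_{V,v}$ of étale neighborhoods $(V,v)\to(\mathbb A^n,0)$. It is a subring of $S$ consisting of series algebraic over $\mathbb C[x]$, and $S^h/\mathfrak m^NS^h=S/\mathfrak m^N$. For $n=1$, $\sqrt{1+x}$ lies in $S^h$ (take $V:t^2=1+x$, $v=(0,1)$), while $e^x$, which is not algebraic, does not.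

Let $a_1',\dots,a_r'\in S^h$ generate an ideal $\mathfrak a'=(a_1',\dots,a'_r)S$ with $0\ne\mathfrak a'\subsetneq S$. The $a_j'$ lie in some $\mathcal O_{V,v}$, with $V$ a smooth complex variety, $x_1,\dots,x_n$ étale coordinates at $v$ and $\hat{\mathcal O}_{V,v}=S$. Shrinking $V$, let $J=(a_j')\subset\mathcal O_V$ and let $Z\subset V$ be the closed subscheme it defines. Then $\mathcal O_{V^{an},v}=\mathbb C\{x\}$.

By the local conic structure of analytic sets (Burghelea–Verona, Manuscripta Math. 7 (1972)), for every small open ball $B$ around $v$ in the coordinates $x$, $T:=Z^{an}\cap B$ is homeomorphic to an open cone with vertex $v$ over a compact triangulable link $K$, and the distance to $v$ corresponds to the cone coordinate. So $T$ is contractible, and $T^*:=T\setminus\{v\}\cong K\times(0,\varepsilon)$ is homotopy equivalent to $K$. For the two planes of Section 1, $K$ is two disjoint $3$-spheres.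

**Lemma 7.** If $\mathfrak a'$ satisfies $(H_d)$, then $H^{n-d+1}_{\mathfrak a'}(S)\cong\mathsf E^{s'}$ with $s'=\dim H^{d-2}(T^*,\mathbb C)<\infty$.

*Proof.* By Lemma 6 the module is $\mathsf E^{(s')}$ for some $s'$. It remains to compute $s'$ topologically.

**Step 1: from formal to convergent series.** The map $\mathbb C\{x\}\to S$ is faithfully flat. So $H^q_J(\mathbb C\{x\})=0$ for $q>n-d+1$, and $H^{n-d+1}_J(\mathbb C\{x\})$ embeds in its base change $H^{n-d+1}_{\mathfrak a'}(S)=\mathsf E^{(s')}$. Hence it is $\mathfrak m$-torsion. Since $\mathbb C\{x\}/\mathfrak m^t=S/\mathfrak m^t$, it equals its base change, compatibly with the $\partial_i$. The spectral sequence argument of Lemma 6, verbatim over $\mathbb C\{x\}$, gives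
$$s'=\dim H^{2n-d+1}\big(\mathrm{Tot}(\check C(a_1',\dots,a'_r;\mathbb C\{x\})\otimes\Omega^\bullet_{V^{an},v})\big).\tag{2}$$

**Step 2: the complex in (2) is the stalk at $v$ of $R\Gamma_Z(\mathbb C_{V})$.** This step replaces meromorphic forms by topology. For $\sigma\subset\{1,\dots,r\}$ put $a_\sigma=\prod_{j\in\sigma}a_j'$, $U_\sigma=\{a_\sigma\ne0\}\subset V^{an}$, $j_\sigma:U_\sigma\hookrightarrow V^{an}$. Let $\Omega_{V^{an}}^\bullet\to\mathcal I^\bullet$ be a quasi-isomorphism to a bounded below complex of injective sheaves of $\mathbb C$-vector spaces. By the Poincaré lemma $\mathcal I^\bullet$ is an injective resolution of $\mathbb C$. The maps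
$$\Omega^\bullet_{V^{an}}(*\{a_\sigma=0\})\to j_{\sigma*}\Omega^\bullet_{U_\sigma}\to j_{\sigma*}(\mathcal I^\bullet|_{U_\sigma})=Rj_{\sigma*}\mathbb C$$
are compatible with the restrictions for $\sigma\subset\tau$. Their composite is a quasi-isomorphism by the comparison theorem for meromorphic forms (Grothendieck, Publ. IHÉS 29 (1966), Thm 2; Deligne, LNM 163, II.3). If $a_\sigma=0$, both ends are $0$. Now form total complexes over all $\sigma$, including $\emptyset$. On the left the stalk at $v$ is the complex in (2).

On the right, the sets $U_{\{j\}}$ cover $V^{an}\setminus Z^{an}$. For an injective sheaf $\mathcal I$ the sheaf Čech complex of this cover is a resolution of $\mathcal I|_{V^{an}\setminus Z^{an}}$ by flasque sheaves. As $\mathcal I$ is itself flasque, the resolution stays exact after pushing forward to $V^{an}$. The map from $\mathcal I$ to the pushforward of its restriction is surjective with kernel $\Gamma_Z\mathcal I$. So the right-hand total complex is quasi-isomorphic to $\Gamma_Z\mathcal I^\bullet=R\Gamma_Z(\mathbb C_V)$.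

**Step 3: duality and the cone.** This step identifies the stalk. By Step 2, $s'=\dim\varinjlim_BH^{2n-d+1}_{Z\cap B}(B,\mathbb C)$. Verdier duality on the oriented $2n$-manifold $B$ gives $H^{2n-d+1}_{Z\cap B}(B,\mathbb C)=H^{d-1}_c(Z^{an}\cap B,\mathbb C)^*$, and restriction to $B'\subset B$ is dual to extension by zero. For concentric small balls, $T'=Z^{an}\cap B'$ is a subcone of $T$, and $T\setminus T'\cong K\times[\varepsilon',\varepsilon)$ has $H^*_c=H^*(K\times[\varepsilon',\varepsilon],K\times\{\varepsilon\})=0$. So $H_c^*(T')\to H_c^*(T)$ is an isomorphism and the limit is constant. Finally, $T^*\subset T$ is open with complement a point, and $d-2\ge1$. So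
$$0=H^{d-2}(\mathrm{pt})\to H_c^{d-1}(T^*)\to H^{d-1}_c(T)\to H^{d-1}(\mathrm{pt})=0,$$
and $H_c^{d-1}(T^*)=H_c^{d-1}(K\times(0,\varepsilon))=H^{d-2}(K)=H^{d-2}(T^*)$, which is finite-dimensional since $K$ is compact and triangulable. $\square$

Depth now has to enter. It controls coherent cohomology on $T^*$. Put $\mathcal O_T:=(\mathcal O_V/J)^{an}|_T$, possibly non-reduced.

**Lemma 8.** Let $\operatorname{depth}S/\mathfrak a'\ge d\ge3$. For small $B$, $H^0(T,\mathcal O_T)=H^0(T^*,\mathcal O_T)$, and $H^j(T^*,\mathcal O_T)=0$ for $1\le j\le d-2$.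

*Proof.* **Step 1: $H^j_{\{v\}}(B,\mathcal O_B)=0$ for $j<n$.** This is the case of the ambient ball. By excision replace $B$ by a polydisc $\Delta$. For $\sigma\subset\{1,\dots,n\}$ let $U_\sigma=\{x\in\Delta:x_i\ne0\ \forall i\in\sigma\}$, a Stein space. The complex with terms $\mathcal O(U_\sigma)$ in degree $|\sigma|$ therefore computes $H^\bullet_{\{v\}}(\Delta,\mathcal O)$. By Laurent expansion $\mathcal O(U_\sigma)=\bigoplus_{\rho\subset\sigma}\mathcal A_{\rho,\sigma}$, where $\mathcal A_{\rho,\sigma}$ consists of the series whose exponents are negative exactly at the indices in $\rho$. Such a series converges on all of $U_\rho$: the powers of $x_i$, $i\notin\rho$, are nonnegative, so at a point with some such $x_i=0$ its terms are bounded by those at a nearby point with $x_i\ne0$. Thus $\mathcal A_{\rho,\sigma}=\mathcal A_{\rho,\rho}$. The complex is the direct sum over $\rho$ of $\mathcal A_{\rho,\rho}$ tensored with the shifted augmented cochain complex of the full simplex on the complement of $\rho$. This is acyclic unless $\rho=\{1,\dots,n\}$,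 and that summand sits in degree $n$.

**Step 2: passing to $T$.** The ring $\mathcal O_{T,v}$ has completion $S/\mathfrak a'$, so it has depth $\ge d$ and a free resolution over $\mathbb C\{x\}$ of length $c\le n-d$. By coherence this extends, for small $B$, to an exact sequence $0\to\mathcal O_B^{b_c}\to\dots\to\mathcal O_B^{b_0}\to\mathcal O_T\to0$. Let $\mathcal K_0=\mathcal O_T$, $\mathcal K_c=\mathcal O_B^{b_c}$ and $0\to\mathcal K_{i+1}\to\mathcal O_B^{b_i}\to\mathcal K_i\to0$. By descending induction on $i$, $H^j_{\{v\}}(\mathcal K_i)=0$ for $j<n-(c-i)$. Indeed, for such $j$ with $i<c$ we have $j<n$, so $H^j_{\{v\}}(\mathcal K_i)$ injects into $H^{j+1}_{\{v\}}(\mathcal K_{i+1})$, which is $0$. So $H^j_{\{v\}}(T,\mathcal O_T)=0$ for $j<n-c$, in particular for $j<d$. From $j=0,1$ we get $H^0(T,\mathcal O_T)=H^0(T^*,\mathcal O_T)$. Since $T$ is Stein, $H^j(T^*,\mathcal O_T)\cong H^{j+1}_{\{v\}}(T,\mathcal O_T)$ for $j\ge1$, which vanishes for $j\le d-2$. $\square$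

**Lemma 9.** If $\operatorname{depth}S/\mathfrak a'\ge3$, then $H^1(T^*,\mathbb C)=0$.

*Proof.* **Step 1: the exponential sequence on a possibly non-reduced $T$.** We check that
$$0\to\mathbb Z\xrightarrow{2\pi i}\mathcal O_T\xrightarrow{\exp}\mathcal O_T^*\to1\tag{3}$$
is exact. The map $\exp$ is well defined, because $e^{F+G}-e^F=e^F(e^G-1)$ lies in the ideal if $G$ does. A unit lifts locally to a unit of $\mathcal O_B$, which has a local logarithm; so $\exp$ is surjective. Let $f$ be the class of $F\in\mathcal O_{B,p}$, $p\in T$, with $e^F-1\in J^{an}_p$. Then $F(p)=2\pi im$ with $m\in\mathbb Z$. For $G=F-2\pi im$ we have $e^G-1=G\cdot(1+G/2+\cdots)=G\cdot(\text{unit})$, so $G\in J^{an}_p$ and $f=2\pi im$. (Over $\mathbb C[\epsilon]/\epsilon^2$ one sees it directly: $e^{\alpha+\beta\epsilon}=e^\alpha(1+\beta\epsilon)=1$ means $\alpha\in2\pi i\mathbb Z$ and $\beta=0$.)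

**Step 2: every unit on $T^*$ is an exponential.** This is what makes $H^1$ vanish. By Lemma 8 with $d=3$, $H^1(T^*,\mathcal O_T)=0$, so $H^1(T^*,\mathbb Z)$ is the cokernel of $\exp:H^0(T^*,\mathcal O_T)\to H^0(T^*,\mathcal O_T^*)$. A unit $h$ on $T^*$ and its inverse extend to $T$ by Lemma 8. The product of the extensions is $1$ on $T^*$, hence on $T$. So $h$ extends to a unit on $T$. As $T$ is contractible, $H^1(T,\mathbb Z)=0$, and (3) on $T$ gives $h=\exp(g)$ with $g\in H^0(T,\mathcal O_T)$. Thus $H^1(T^*,\mathbb Z)=0$. Since $T^*\simeq K$ is homotopy equivalent to a finite complex, $H^1(T^*,\mathbb C)=H^1(T^*,\mathbb Z)\otimes\mathbb C=0$. $\square$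

**Proposition 10.** If $\mathfrak a'$ is generated by elements of $S^h$, $0\ne\mathfrak a'\subsetneq S$ and $\operatorname{depth}S/\mathfrak a'\ge3$, then $H^{n-2}_{\mathfrak a'}(S)=0$.

*Proof.* By Lemma 4, $(H_3)$ holds. By Lemmas 7 and 9, $H^{n-2}_{\mathfrak a'}(S)\cong\mathsf E^{s'}$ with $s'=\dim H^1(T^*,\mathbb C)=0$. $\square$

This argument needs a space $T^*$ with a classical topology. If the generators of $\mathfrak a$ are divergent power series, there is none.

## 5. Truncating equations can change cohomological dimension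

The natural remedy is to replace formal generators by algebraic ones that agree with them to high order. By itself this does not work. In $k[[x,y]]$ let $\mathfrak a=(x^2,xy)$, with radical $(x)$ and $\mathrm{cd}=1$. The ideal $(x^2,\,xy+y^N)$ has generators congruent to those of $\mathfrak a$ mod $\mathfrak m^N$, but its radical contains $x$, hence $y$. So it is $\mathfrak m$-primary and $\mathrm{cd}=2$, for every $N$. What got lost is the relation $y\cdot x^2=x\cdot xy$.

One can approximate the free resolution together with the generators, and this will keep the depth. But $H^{n-2}_{\mathfrak a}(S)$ is a limit over all powers of $\mathfrak a$, and agreement to finite order has no visible effect on it. The way out is Lemma 6: the number to be preserved is $s=\dim H^{2n-3}(W,\Omega_W^\bullet)$. We shall see it on the special fiber of a log resolution, using only a finite-order thickening of that fiber. Then one approximates the resolution of singularities, the free resolution and the equations all at once.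

## 6. Good models and logarithmic forms

**Definition (good model).** A good model of $(S,\mathfrak a)$ consists of a projective morphism $\pi:Y\to\operatorname{Spec}S$, closed subschemes $D_1,\dots,D_q\subset Y$ with locally principal ideals $I_{D_i}$, and integers $A_i\ge1$, $e_i\ge0$ such that

* (G1) for every closed $y\in Y$, $\mathcal O_{Y,y}$ is regular of dimension $n$, and generators of the $I_{D_i,y}$ for those $i$ with $y\in D_i$ form part of a regular system of parameters;
* (G2) $\mathfrak a\mathcal O_Y=\prod I_{D_i}^{A_i}$ and $\mathfrak m\mathcal O_Y=\prod I_{D_i}^{e_i}$;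
* (G3) $\pi$ is an isomorphism over $W$.

Example: $S=k[[x,y]]$, $\mathfrak a=(x)$. Here $\operatorname{Spec}S$ itself is not a good model, since $\mathfrak m$ is not principal. The blowup of the origin is one. Let $D_2$ be the exceptional curve and $D_1$ the strict transform of $x=0$. In the chart $x=uy$ they are $u=0$ and $y=0$, meeting transversally, and $\mathfrak a\mathcal O_Y=I_{D_1}I_{D_2}$, $\mathfrak m\mathcal O_Y=I_{D_2}$. In the chart $y=xv$ only $D_2$ appears, with equation $x$. So $A=(1,1)$, $e=(0,1)$.

**Notation and first consequences.** Put $D=\bigcup D_i$, $\Lambda=\{i:e_i>0\}$, $F=\sum e_iD_i$, $E=\sum_{i\in\Lambda}D_i$. As all $A_i\ge1$, $D=\pi^{-1}(V(\mathfrak a))$ and $Y\setminus D\cong W$; let $j:W\to Y$. Also $\mathfrak m\mathcal O_Y=\mathcal O_Y(-F)$ and $|E|=\pi^{-1}(\mathfrak m)$. Since $\pi$ is proper, closed points of $Y$ lie in $|E|$, and their residue field is $k=\mathbb C$. Every point of $Y$ specializes to a closed point, so an open set containing all closed points is $Y$, and all local rings of $Y$ are regular.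

**Existence, for $0\ne\mathfrak a\subsetneq S$.** We need at least one model to work with. Principalization of the ideal $\mathfrak a\mathfrak m$ on the regular excellent $\mathbb Q$-scheme $\operatorname{Spec}S$ (Hironaka, Ann. of Math. 79 (1964); Temkin, Israel J. Math. 224 (2018)) gives a projective birational $\pi:Y\to\operatorname{Spec}S$ with $Y$ regular and integral. It is an isomorphism outside $V(\mathfrak a\mathfrak m)=V(\mathfrak a)$, and $\mathfrak a\mathfrak m\mathcal O_Y$ is invertible with strict normal crossings support $\bigcup D_i$, the $D_i$ being the irreducible components. As the product is invertible, $\mathfrak a\mathcal O_Y$ and $\mathfrak m\mathcal O_Y$ are invertible. Locally, in a UFD, their generators divide a monomial in equations of the $D_i$, so both ideals are products of powers of the $I_{D_i}$; the exponents are the orders of vanishing along the $D_i$. Each $D_i$ lies in $\pi^{-1}(V(\mathfrak a\mathfrak m))=\pi^{-1}(V(\mathfrak a))$, so $A_i\ge1$. At a closed point, $\dim\mathcal O_{Y,y}=n$ by the dimension formula.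

**Differentials.** Absolute Kähler differentials of power series rings are too large, so we impose the chain rule for power series. For a finite type $S$-algebra $R$ let $\Omega_R$ be the module representing $k$-derivations $\delta:R\to M$ with
$$\delta(h)=\sum_i\partial_ih\cdot\delta(x_i)\quad\text{for }h\in S.\tag{4}$$
For $R=S[T_1,\dots,T_l]/\mathcal I$ it is $(\bigoplus R\,dx_i\oplus\bigoplus R\,dT_j)/d\mathcal I$, a finite module. Its formation commutes with localization, so we get a coherent sheaf $\Omega_Y$ with $\Omega_Y|_W=\Omega_W^1$. In the chart $R=S[v]/(xv-y)$ of the example, $dy=x\,dv+v\,dx$, and $\Omega_R$ has basis $dx,dv$.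

**Lemma 11.** Let $y\in Y$ be closed and $u_1,\dots,u_n$ regular parameters at $y$. Then $\Omega_Y$ is free near $y$ with basis $du_1,\dots,du_n$. Hence $\Omega_Y$ is locally free and $\Omega_Y\subset j_*\Omega_W^1$.

*Proof.* A $k$-derivation $\delta:\mathcal O_{Y,y}\to k(y)=k$ kills $\mathfrak m^2\subset\mathfrak m_y^2$. Since $h\equiv h(0)+\sum\partial_ih(0)x_i$ mod $\mathfrak m^2$, it satisfies (4). So $\Omega_Y\otimes k(y)$ has dual $\operatorname{Der}_k(\mathcal O_{Y,y},k)=(\mathfrak m_y/\mathfrak m_y^2)^*$, that is, $\Omega_Y\otimes k(y)\cong\mathfrak m_y/\mathfrak m_y^2$, $du\mapsto u-u(y)$. By Nakayama the $du_j$ generate $\Omega_{Y,y}$. By (G1) and (G2) the generic point of $\operatorname{Spec}\mathcal O_{Y,y}$ is not in $D$, so it lies in $W$, where $\Omega$ has rank $n$. The kernel of the surjection $\mathcal O_{Y,y}^n\to\Omega_{Y,y}$ has rank $0$ and is torsion-free, so it is $0$. As $D$ is locally the zero set of a nonzerodivisor, $\Omega_Y\subset j_*\Omega_W^1$. $\square$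

**Definition (adapted coordinates, log forms).** Regular parameters $u_1,\dots,u_n$ at a closed $y$ are adapted coordinates if $u_1,\dots,u_r$ are equations of the $D_i$ through $y$, one for each. Let $\Omega^1_Y(\log D)\subset j_*\Omega_W^1$ be the $\mathcal O_Y$-submodule generated by $\Omega_Y$ and all $dt/t$, $t$ a local equation of some $D_i$. Put $\Omega_Y^p(\log D)=\Lambda^p\Omega_Y^1(\log D)$.

Near $y$ no other $D_i$ occurs, and $d(vt)/(vt)=dv/v+dt/t$ for units $v$. So near $y$ there is the basis $du_j/u_j$ $(j\le r)$, $du_j$ $(j>r)$, consisting of closed forms. For $C=\sum c_iD_i$ with $c_i\in\mathbb Z$ and $e$ the monomial generator $\prod u_j^{-c_{i_j}}$ of $\mathcal O(C)$ near $y$ ($u_j$ an equation of $D_{i_j}$), $de$ is $e$ times a log form. Hence $\Omega_Y^\bullet(\log D)(C)$ is a subcomplex of $j_*\Omega_W^\bullet$.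

The next lemma is why log forms can be twisted for free. For $n=1$, $D=\{x=0\}$, $C=cD$, the quotient in it is $k\,x^{-c}\to k\,x^{-c}dx/x$, $x^{-c}\mapsto-c\,x^{-c}dx/x$, an isomorphism exactly when $c\ne0$.

**Lemma 12.** If the coefficient $c_i$ of $D_i$ in $C$ is $\neq0$, then $\Omega_Y^\bullet(\log D)(C)/\Omega_Y^\bullet(\log D)(C-D_i)$ is acyclic.

*Proof.* Away from $D_i$ the quotient is $0$. Near a closed $y\in D_i$ take adapted coordinates, $u_1$ an equation of $D_i$, and $e$ as above. Let $\theta=u_1\partial_{u_1}$ be the dual basis vector to $du_1/u_1$ and $\iota_\theta$ the contraction. It is $\mathcal O$-linear and preserves both complexes. Put $\mathcal L_\theta=d\iota_\theta+\iota_\theta d$, a derivation for $\wedge$. For a product $b$ of basis elements $\mathcal L_\theta b=0$, since each is closed with constant contraction. Also $\mathcal L_\theta e=-c_ie$. So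
$$\mathcal L_\theta(efb)=-c_i\,efb+e\,u_1\partial_{u_1}(f)\,b,$$
and the last term lies in the twist by $C-D_i$. On the quotient $d\iota_\theta+\iota_\theta d=-c_i$, which is invertible and null-homotopic. $\square$

## 7. De Rham cohomology of $W$ on a thickened special fiber

**Lemma 13.** For a good model, $H^q(W,\Omega_W^\bullet)\cong H^q\big(E,\ \Omega^\bullet_Y(\log D)/\Omega_Y^\bullet(\log D)(-E)\big)$ for all $q$.

For $n=1$, $\mathfrak a=(x)$, $Y=\operatorname{Spec}k[[x]]$ the left side is the cohomology of $k((x))\to k((x))\,dx$, namely $k$ and $k\,dx/x$. The right side is that of $k\xrightarrow{0}k\,dx/x$ on the point $E$.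

*Proof.* **Step 1: from $W$ to $Y$.** This step replaces arbitrary poles by log poles. The map $j$ is affine, and $j_*\Omega_W^\bullet=\varinjlim_l\Omega_Y^\bullet(\log D)(lD)$ with $lD=\sum lD_i$. Going from $0$ to $lD$ by adding one $D_i$ at a time, the quotients are those of Lemma 12 with $c_i\ge1$, so they are acyclic. Hence $\Omega_Y^\bullet(\log D)\to j_*\Omega_W^\bullet=Rj_*\Omega_W^\bullet$ is a quasi-isomorphism, and $H^q(W,\Omega_W^\bullet)=H^q(Y,\Omega_Y^\bullet(\log D))$. It remains to show
$$R\Gamma\big(Y,\Omega_Y^\bullet(\log D)(-E)\big)=0.\tag{5}$$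

**Step 2: a tower with quasi-isomorphic steps.** Put $G_l^\bullet=\Omega_Y^\bullet(\log D)(-lF)=\mathfrak m^l\Omega_Y^\bullet(\log D)$ for $l\ge1$. The inclusions $G^\bullet_{l+1}\subset G_l^\bullet\subset\Omega_Y^\bullet(\log D)(-E)$ are obtained by subtracting divisors $D_i$, $i\in\Lambda$, one at a time from divisors $C$ with $c_i\le-1$. By Lemma 12 they are quasi-isomorphisms.

**Step 3: the limit of the tower is zero.** Recall that for a tower $\cdots\to C_2\to C_1$ of complexes, $R\varprojlim C_l$ sits in a triangle with $\prod C_l\xrightarrow{1-\text{shift}}\prod C_l$. It respects triangles, and there are exact sequences $0\to\varprojlim^1H^{q-1}(C_l)\to H^q(R\varprojlim C_l)\to\varprojlim H^q(C_l)\to0$. Compute cohomology with Čech complexes for a finite affine cover of $Y$. Let $G$ be coherent on $Y$. The $H^q(Y,G/\mathfrak m^lG)$ are finitely generated and killed by $\mathfrak m^l$, so they have finite length and $\varprojlim^1=0$. By the theorem on formal functions and completeness of $S$, $\varprojlim_lH^q(Y,G/\mathfrak m^lG)=H^q(Y,G)$.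 So $R\Gamma(Y,G)\to R\varprojlim_lR\Gamma(Y,G/\mathfrak m^lG)$ is an isomorphism, and therefore $R\varprojlim_lR\Gamma(Y,\mathfrak m^lG)=0$. Apply this to $G=\Omega_Y^p(\log D)$ for each $p$. The complex $R\Gamma(Y,G_l^\bullet)$ is a finite iterated extension of the $R\Gamma(Y,\mathfrak m^l\Omega^p_Y(\log D))[-p]$ (stupid filtration; all maps are $k$-linear), so $R\varprojlim_lR\Gamma(Y,G_l^\bullet)=0$.

**Step 4: conclusion.** The tower $R\Gamma(Y,G_l^\bullet)$ has quasi-isomorphic transition maps, so its $R\varprojlim$ is $R\Gamma(Y,G_1^\bullet)\cong R\Gamma(Y,\Omega_Y^\bullet(\log D)(-E))$. By Step 3 this is $0$, which is (5). $\square$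

The right-hand side of Lemma 13 is made from forms on $Y$, not on $E$. The next lemma shows that knowing $Y$ and the $D_i$ modulo $\mathfrak m^2$ is enough.

**Lemma 14.** Let $(Y,D_i,A_i,e_i)$ and $(Y',D_i',A_i,e_i)$ be good models of $(S,\mathfrak a)$ and $(S,\mathfrak a')$, with the same index set and integers. Let $N\ge2$, and suppose there is an isomorphism of $S$-schemes $Y_N:=Y\otimes S/\mathfrak m^N\cong Y_N':=Y'\otimes S/\mathfrak m^N$ carrying $D_i\cap Y_N$ to $D_i'\cap Y'_N$ for all $i$. Then $\dim H^q(W,\Omega_W^\bullet)=\dim H^q(W',\Omega_{W'}^\bullet)$ for all $q$, where $W'=\operatorname{Spec}S\setminus V(\mathfrak a')$.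

*Proof.* The ideal $\prod_{i\in\Lambda}I_{D_i}$ of $E$ contains $\mathfrak m\mathcal O_Y$. So $E$ is a closed subscheme of $Y_N$ determined by the $D_i\cap Y_N$, and $E\cong E'$. Write $E$ for both; $|E|=|Y_N|$. Put $\Omega=\Omega_Y^1(\log D)|_E$ and $\Omega'=\Omega_{Y'}^1(\log D')|_E$. By Lemma 13 it suffices to find an isomorphism of complexes $\Lambda^\bullet_{\mathcal O_E}\Omega\cong\Lambda^\bullet_{\mathcal O_E}\Omega'$. I claim there is a unique $\mathcal O_E$-linear isomorphism $\Phi:\Omega\to\Omega'$ such that at all $z\in|E|$: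

* (a) $\Phi(df)=df'$ whenever $f\in\mathcal O_{Y,z}$, $f'\in\mathcal O_{Y',z}$ have the same image in $\mathcal O_{Y_N,z}$;
* (b) $\Phi(dt/t)=dt'/t'$ whenever $t,t'$ are equations of $D_i,D_i'$ at $z$ with the same image in $\mathcal O_{Y_N,z}$.

**Step 1: matching coordinates near a closed $y\in E$.** This defines $\Phi$ locally. Choose adapted coordinates $u_1,\dots,u_n$ at $y$, $u_j$ $(j\le r)$ an equation of $D_{i_j}$. Since $I_{D_i}\mathcal O_{Y_N}=I_{D_i'}\mathcal O_{Y_N'}$, we can choose $u_j'\in\mathcal O_{Y',y}$ with the same image as $u_j$ in $\mathcal O_{Y_N,y}$ and with $u_j'\in I_{D'_{i_j}}$ for $j\le r$. As $N\ge2$, $\mathfrak m^N\mathcal O\subset\mathfrak m_y^2$ on both sides. So $\mathcal O_{Y,y}/\mathfrak m_y^2=\mathcal O_{Y',y}/\mathfrak m_y^2$, and the $u_j'$ are regular parameters. For $j\le r$, $u_j'\notin\mathfrak m_y^2$ is a multiple of a generator of $I_{D'_{i_j}}$ lying in $\mathfrak m_y$. The cofactor must be a unit, so $u_j'$ generates $I_{D'_{i_j}}$. The $D_i'$ through $y$ are those with $y\in D_i$. So the $u_j'$ are adapted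 coordinates.

In a neighborhood $U$ of $y$ in $|E|$ all of this persists: the $u_j,u_j'$ are defined with equal images in $\mathcal O_{Y_N}$, only the $D_{i_j},D'_{i_j}$ occur, and they have equations $u_j,u_j'$. There let $\Phi$ map the basis $du_j/u_j$ $(j\le r)$, $du_j$ $(j>r)$ to $du_j'/u_j'$, $du_j'$. For $z\in U$ we note that $z$ specializes within $U$ to a closed point of $E$, because $E$ is of finite type over $\mathbb C$. So $\mathcal O_{Y',z}$ is a localization of the local ring there, and by (G1) the $u_j'$ $(j\le r)$ vanishing at $z$ are pairwise non-associated primes of the UFD $\mathcal O_{Y',z}$.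

**Step 2: (a) holds at $z\in U$.** If $g\in\mathfrak m^N\mathcal O_{Y',z}=\mathcal O(-NF')_z$, then $dg\in\Omega^1_{Y'}(\log D')(-NF')$, which is zero in $\Omega'$ since $NF'\ge E'$. So $f\mapsto\Phi(df)-df'$, with $f'$ any lift of $f$ mod $\mathfrak m^N$, is well defined. It is a $k$-derivation $\mathcal O_{Y,z}\to\Omega_z'$, because $f$ and $f'$ act on $\Omega'_z$ through the same element of $\mathcal O_E$. It satisfies (4): for $h\in S$ take $h'=h$. So it factors through $\Omega_{Y,z}$, which is generated by the $du_j$. It kills each $u_j$. For $j>r$ this is the definition; for $j\le r$, $\Phi(du_j)=\Phi(u_j\,du_j/u_j)=u_j'\,du_j'/u_j'=du_j'$. So it is $0$.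

**Step 3: (b) holds at $z\in U$.** If $z\notin D_i$, then $t,t'$ are units and (a) applies. Otherwise $i=i_j$ with $j\le r$, $t=vu_j$ and $t'=v'u_j'$ with units $v,v'$. Let $\tilde v\in\mathcal O_{Y',z}$ lift $v$ mod $\mathfrak m^N$. Both $v'u_j'$ and $\tilde vu_j'$ have the image of $t$, so $(v'-\tilde v)u_j'\in\mathcal O(-NF')_z$. If $i\in\Lambda$, then $v'-\tilde v\in\mathcal O(-(NF'-D_i'))$, and $NF'-D_i'\ge E'$ since $Ne_l\ge2$ for $l\in\Lambda$. If $i\notin\Lambda$, then $u_j'$ is a prime not dividing the equation of $F'$, so $v'-\tilde v\in\mathcal O(-NF')$. In both cases $v'-\tilde v$ vanishes on $E$ and $d(v'-\tilde v)\in\Omega^1_{Y'}(\log D')(-E')$. So in $\Omega'$ we have $dv'/v'=d\tilde v/\tilde v=\Phi(dv/v)$ by (a). Adding $\Phi(du_j/u_j)=du_j'/u_j'$ gives $\Phi(dt/t)=dt'/t'$.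

**Step 4: uniqueness and gluing.** Every $f$ has a partner $f'$ as in (a), and every equation $t=vu_j$ has a partner $t'=\tilde vu_j'$ as in (b). The $df$ and $dt/t$ generate $\Omega_z$. So (a) and (b) determine $\Phi$, and the local $\Phi$'s agree on overlaps and glue.

**Step 5: compatibility with $d$.** Locally every element of $\Lambda^\bullet\Omega$ is a sum of terms $fb$, with $b$ a product of closed basis elements; let $b'=\Lambda\Phi(b)$. With $f'$ a partner of $f$,
$$\Lambda\Phi(d(fb))=\Lambda\Phi(df\wedge b)=df'\wedge b'=d(f'b')=d\,\Lambda\Phi(fb).$$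
So $\Lambda\Phi$ is an isomorphism of complexes. $\square$

## 8. Approximating the equations together with a model and a free resolution

**Proposition 15.** Let $S=\mathbb C[[x]]$, $0\ne\mathfrak a\subsetneq S$ with $\operatorname{depth}S/\mathfrak a\ge d\ge1$, and let $a_1,\dots,a_r$ be minimal generators of $\mathfrak a$. For all large $N$ there are $a_j'\in S^h$, $a_j'\equiv a_j$ mod $\mathfrak m^N$, such that $\mathfrak a'=(a_1',\dots,a_r')S$ satisfies $0\neq\mathfrak a'\subsetneq S$, $\operatorname{depth}S/\mathfrak a'\ge d$ and $\dim H^q(W,\Omega_W^\bullet)=\dim H^q(W',\Omega_{W'}^\bullet)$ for all $q$.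

*Proof.* **Step 1: the data over $S$.** We collect finitely many equations that express everything to be preserved. Let $(Y\subset\mathbb P_S^M,D_i,A_i,e_i)$ be a good model. At a closed $y\in Y$ the regular ring $\mathcal O_{Y,y}$ of dimension $n$ is a quotient of the regular ring $\mathcal O_{\mathbb P^M_S,y}$ of dimension $n+M$, so its ideal is generated by $M$ elements. Hence there are finitely many opens $D_+(h_\nu)\subset\mathbb P_S^M$ covering $Y$, each $h_\nu$ homogeneous and divisible by some coordinate $T_\beta$, such that on each of them the ideal of $Y$ is generated by $M$ elements and each $I_{D_i}$ is principal on $Y$. (With $T_\beta$ invertible, the ideal defined by homogeneous polynomials $p$ is generated on $D_+(h_\nu)$ by the $p/T_\beta^{\deg p}$.) Let $L_\bullet:0\to L_c\to\dots\to L_1\xrightarrow{\varphi_1}L_0=S$ be the minimal free resolution of $S/\mathfrak a$, $\varphi_1=(a_1,\dots,a_r)$. By Auslander–Buchsbaum $c\le n-d$.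

**Step 2: descent to a smooth algebra.** We spread the data out over a finite type base. As $k[x]\to S$ is regular, Popescu's theorem (Stacks Project, Tag 07GC) says that $S$ is a filtered colimit of smooth finite type $k[x]$-algebras $B_\lambda$. The $a_j$, finitely many homogeneous polynomials defining $Y$ and the $D_i$, the $h_\nu$ and the matrices of $L_\bullet$ involve finitely many elements of $S$, so they come from some $B=B_\lambda$ with structure map $f:B\to S$. This gives $a_{j,B}\in B$, closed subschemes $D_{i,B}\subset Y_B\subset\mathbb P_B^M$, $h_{\nu,B}$, and matrices $\varphi_{i,B}$ with $\varphi_{1,B}=(a_{j,B})$. After increasing $\lambda$ the following hold: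

1. $\varphi_{i,B}\varphi_{i+1,B}=0$. On $D_+(h_{\nu,B})$ the ideal of $Y_B$ is generated by $M$ elements, and each $I_{D_{i,B}}$ is principal on $Y_B\cap D_+(h_{\nu,B})$.
2. $(a_{j,B})_j\mathcal O_{Y_B}=\prod I_{D_{i,B}}^{A_i}$ and $(x)\mathcal O_{Y_B}=\prod I_{D_{i,B}}^{e_i}$ on $Y_B\cap D_+(h_{\nu,B})$.
3. $Y_B\to\operatorname{Spec}B$ is an isomorphism over each $\operatorname{Spec}B[1/a_{j,B}]$.

In (1) and (2) the statements on ideals are equalities of finitely generated ideals in the ring $(S[T_0,\dots,T_M]_{h_\nu})_0=\varinjlim_\lambda(B_\lambda[T_0,\dots,T_M]_{h_\nu})_0$ or in its quotient defining $Y$. Each amounts to finitely many equations, so it holds over some $B_\lambda$. For (3), $Y$ is of finite presentation and is an isomorphism over $S[1/a_j]=\varinjlim B_\lambda[1/a_j]$; use EGA IV$_3$, 8.10.5(i).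

**Step 3: moving the point $f$ to an algebraic point $g$.** Localizing $B$ at an element outside $f^{-1}(\mathfrak m)$, we may assume there is an étale map $k[x][y_1,\dots,y_m]\to B$ over $k[x]$. Choose $c_l\in k[x]$ with $c_l\equiv f(y_l)$ mod $\mathfrak m^N$ and let $\tilde B=B\otimes_{k[x,y]}S^h$ via $y_l\mapsto c_l$; it is étale over $S^h$. Then $f$ mod $\mathfrak m^N$ defines an $S^h$-map $\tilde B\to S^h/\mathfrak m^NS^h=S/\mathfrak m^N$. Since $S^h$ is henselian, the induced map $\tilde B\to k$ lifts to an $S^h$-map $\tilde B\to S^h$. Infinitesimal lifts for étale algebras are unique, so it agrees mod $\mathfrak m^N$ with the given map. We obtain a $k[x]$-algebra map $g:B\to S^h\subset S$ with $g\equiv f$ mod $\mathfrak m^N$. Let $Y',D_i',h_\nu',L'_\bullet,\varphi_i',a_j'$ be the base changes along $g$ to $S$. Then $a_j'\in S^h$ and $a_j'\equiv a_j$ mod $\mathfrak m^N$.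

**Step 4: $Y'$ is a good model of $(S,\mathfrak a')$, $N\ge2$.** This is what lets us use Lemma 14. We have $Y'\otimes S/\mathfrak m^N=Y\otimes S/\mathfrak m^N$, compatibly with the $D_i$. Closed points of $Y'$ lie in $Y'\otimes S/\mathfrak m=Y\otimes S/\mathfrak m$, which is covered by the opens given by the $h_\nu$. So the opens $D_+(h_\nu')$ contain all closed points of $Y'$, hence cover it. At a closed $y$, (1) gives $\dim\mathcal O_{Y',y}\ge(n+M)-M=n$, while $\mathcal O_{Y',y}/\mathfrak m_y^2\cong\mathcal O_{Y,y}/\mathfrak m_y^2$ gives embedding dimension $n$. So $\mathcal O_{Y',y}$ is regular of dimension $n$. The principal ideals $I_{D_i',y}$ and $I_{D_i,y}$ have the same image in $\mathcal O/\mathfrak m_y^2$. For $y\in D_i$ this image is a line in $\mathfrak m_y/\mathfrak m_y^2$, and these lines are linearly independent. For $y\notin D_i$ it is the unit ideal. This gives (G1). (G2) follows from (2) since $g(x_i)=x_i$, and (G3) from (3), as the sets $a_j'\ne0$ cover $W'$. The ideal $\mathfrak a'$ is proper since $a_j'\in\mathfrak m$. Lemma 14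 gives the equality of dimensions.

**Step 5: depth, $N\gg0$.** We show that $L'_\bullet$ is still a resolution. The Buchsbaum–Eisenbud criterion says: a complex $0\to L_c\to\dots\to L_0$ of finite free modules over the Cohen–Macaulay ring $S$ is a resolution of $\operatorname{coker}\varphi_1$ if and only if, for $1\le i\le c$, $\operatorname{rank}\varphi_i+\operatorname{rank}\varphi_{i+1}=\operatorname{rank}L_i$ and, with $r_i=\operatorname{rank}\varphi_i$, the ideal of minors $I_{r_i}(\varphi_i)$ is $S$ or has height $\ge i$. For $N\gg0$ a nonzero $r_i$-minor of $\varphi_i$ stays nonzero, so $\operatorname{rank}\varphi_i'\ge r_i$; in particular $\mathfrak a'\ne0$. As $L_\bullet'$ is a complex, $\operatorname{rank}\varphi_i'+\operatorname{rank}\varphi_{i+1}'\le\operatorname{rank}L_i=r_i+r_{i+1}$, so equality holds throughout.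

If $I_{r_i}(\varphi_i)=S$, some minor is a unit and remains one. Otherwise pick $y_1,\dots,y_i\in I_{r_i}(\varphi_i)$ extending to a system of parameters $y_1,\dots,y_n$, with $\mathfrak m^{N_0}\subset(y_1,\dots,y_n)$. The same $S$-linear combinations of minors of $\varphi_i'$ give $y_l'\equiv y_l$ mod $\mathfrak m^N$, $l\le i$. If $N>N_0$, then $\mathfrak m^{N_0}\subset(y_1',\dots,y_i',y_{i+1},\dots,y_n)+\mathfrak m\cdot\mathfrak m^{N_0}$. By Nakayama $\mathfrak m^{N_0}\subset(y_1',\dots,y_i',y_{i+1},\dots,y_n)$, so these elements are a system of parameters and $\operatorname{ht}I_{r_i}(\varphi_i')\ge i$ or $I_{r_i}(\varphi'_i)=S$. Thus $L_\bullet'$ resolves $S/\mathfrak a'\neq0$, and $\operatorname{depth}S/\mathfrak a'\ge n-c\ge d$. $\square$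

In the example of Section 5 the perturbed generators have no relation near $y\cdot x^2=x\cdot xy$. Here the relation $\varphi_1'\varphi_2'=0$ is among the equations carried along.

## 9. Proof of Theorem 1

By Step 1 of Section 3, let $S=\mathbb C[[x]]$, $0\ne\mathfrak a\subsetneq S$, $\operatorname{depth}S/\mathfrak a\ge3$. By Lemmas 4 and 6 with $d=3$, $H^q_{\mathfrak a}(S)=0$ for $q\ge n-1$ and
$$H^{n-2}_{\mathfrak a}(S)\cong\mathsf E^{(s)},\qquad s=\dim H^{2n-3}(W,\Omega_W^\bullet).$$
Choose $\mathfrak a'$ by Proposition 15 with $d=3$. It has $\operatorname{depth}S/\mathfrak a'\ge3$, so Lemmas 4 and 6 apply to it too and give $H^{n-2}_{\mathfrak a'}(S)\cong\mathsf E^{(s')}$ with $s'=\dim H^{2n-3}(W',\Omega_{W'}^\bullet)=s$. By Proposition 10, $H^{n-2}_{\mathfrak a'}(S)=0$, so $s=s'=0$. Hence $H^{n-2}_{\mathfrak a}(S)=0$ and $\mathrm{cd}(S,\mathfrak a)\le n-3$. $\blacksquare$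

Since $\mathrm{cd}(S,\mathfrak a)$ depends only on $\sqrt{\mathfrak a}$, it suffices that some ideal $\mathfrak b$ with $\sqrt{\mathfrak b}=\sqrt{\mathfrak a}$ has $\operatorname{depth}S/\mathfrak b\ge3$.

## 10. Depth four and the Picard group of the punctured germ

*Proof of Theorem 3.* **Step 1: $(H_4)$ holds.** This makes Lemmas 6 and 7 available with $d=4$. By Theorem 1, $\mathrm{cd}(S,\mathfrak a)\le n-3$. Let $\mathfrak p\ne\mathfrak m$ be a prime containing $\mathfrak a$. By (1), $\operatorname{depth}(S/\mathfrak a)_{\mathfrak p}\ge4-\dim S/\mathfrak p$. If $\dim S/\mathfrak p=1,2,3$, then this depth is $\ge3,2,1$ and $\dim S_{\mathfrak p}=n-1,n-2,n-3$. So $\mathrm{cd}(S_{\mathfrak p},\mathfrak a_{\mathfrak p})\le n-4$, by Theorem 1 applied to the regular local ring $S_{\mathfrak p}$ in the first case and by the quoted results in the others. If $\dim S/\mathfrak p\ge4$, then $\dim S_{\mathfrak p}\le n-4$. So $H^{n-3}_{\mathfrak a}(S)$ is supported at $\mathfrak m$.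

**Step 2: $s$ is a Betti number.** Choose $\mathfrak a'$ by Proposition 15 with $d=4$, for any large $N$. Step 1 applies to $\mathfrak a'$ as well. By Lemma 6, Proposition 15 and Lemma 7, $H^{n-3}_{\mathfrak a}(S)\cong\mathsf E^s$ with
$$s=\dim H^{2n-4}(W,\Omega_W^\bullet)=\dim H^{2n-4}(W',\Omega^\bullet_{W'})=\dim H^2(T^*,\mathbb C)<\infty,$$
where $T^*=T\setminus0$.

**Step 3: the Picard group.** By Lemma 8 with $d=4$, $H^1(T^*,\mathcal O_T)=H^2(T^*,\mathcal O_T)=0$. So (3) gives $\operatorname{Pic}^{an}(T^*)=H^1(T^*,\mathcal O_T^*)\cong H^2(T^*,\mathbb Z)$. This is finitely generated, as $T^*\simeq K$, of rank $b_2(T^*)=s$. Since $\mathrm{cd}(S,\mathfrak a)\le n-3$, we get $\mathrm{cd}(S,\mathfrak a)\le n-4\iff s=0\iff\operatorname{Pic}^{an}(T^*)$ is finite. $\blacksquare$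

For the generic $2\times3$ minors ($n=6$, depth $4$) one can take the ideal itself in Lemma 7. By scaling, $T^*$ is homotopy equivalent to the set of all $2\times3$ matrices of rank $1$, a $\mathbb C^*$-bundle over $\mathbb P^1\times\mathbb P^2$ with nonzero Euler class. The Gysin sequence $H^0(\mathbb P^1\times\mathbb P^2)\to H^2(\mathbb P^1\times\mathbb P^2)\to H^2(T^*)\to H^1(\mathbb P^1\times\mathbb P^2)=0$ gives $b_2(T^*)=2-1=1$. So $H^3_I(S)\cong\mathsf E$.

## 11. Minors of $2\times m$ matrices have $\mathrm{cd}=n-3$

*Proof of Theorem 2.* Let $m=d-1\ge2$, let $P=k[X]$ be the polynomial ring in the entries of a generic $2\times m$ matrix, and let $I=I_2(X)$. The ring $P/I$ is Cohen–Macaulay of dimension $m+1=d$ (Eagon–Northcott), so $I$ has height $m-1$.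

**Step 1: $c:=\mathrm{cd}(P,I)\ge2m-3$.** The purpose is a lower bound, and topology supplies it. (Here $\mathrm{cd}(P,I)$ is the top degree with $H^i_I(P)\ne0$.) As $I$ is defined over $\mathbb Q$, flat base change lets us take $k=\mathbb C$. Let $W\subset\mathbb C^{2m}$ be the set of matrices of rank $2$. By Gram–Schmidt it is homotopy equivalent to $U(m)/U(m-2)$, a compact connected manifold of dimension $m^2-(m-2)^2=4m-4$. It is orientable: the connected group $U(m-2)$ preserves an orientation of the tangent space at the base point, which then spreads over the homogeneous space. So $H^{4m-4}(W,\mathbb C)\ne0$.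

On the other hand $c\ge m-1\ge1$, since $H^{\operatorname{ht}I}_I(P)\ne0$. For $q\ge1$ we have $H^q(W,\Omega_W^p)\cong H_I^{q+1}(P)^{\binom{2m}p}$, which vanishes for $q\ge c$. Only $p\le2m$ and $q\le c-1$ contribute to $H^{p+q}(W,\Omega_W^\bullet)$, so by Grothendieck's algebraic de Rham theorem $H^i(W,\mathbb C)=0$ for $i>2m+c-1$. Thus $4m-4\le2m+c-1$, that is, $c\ge2m-3$.

For $m=2$, $I$ is generated by a determinant, and $c=1=2m-3$. For $m=3$ we get $H^3_I(P)\neq0$ (three generators give $c\le3$), as promised in Section 2.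

**Step 2: reaching all $n\ge2d-2$.** We add variables to $P$ and to the ideal. Let $e=n-2m\ge0$, $P'=P[z_1,\dots,z_e]$, $\mathfrak a_0=IP'+(z)$. Then $P'/\mathfrak a_0=P/I$. The Čech complex of $P'$ is a tensor product over $k$, and the local cohomology of $k[z]$ at $(z)$ sits only in degree $e$, so
$$H^{c+e}_{\mathfrak a_0}(P')=H^c_I(P)\otimes_kH^e_{(z)}(k[z])\ne0.$$
This is a nonzero graded module. A nonzero homogeneous element has its annihilator inside the homogeneous maximal ideal, so the module stays nonzero after localizing there. It stays nonzero after completing, by faithful flatness. For $S=k[[X,z]]$ and $\mathfrak a=\mathfrak a_0S$, the ring $S/\mathfrak a$ is the completion of $P/I$ at its homogeneous maximal ideal, hence Cohen–Macaulay of depth $d$. Moreover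
$$\mathrm{cd}(S,\mathfrak a)\ge c+e\ge2m-3+e=n-3.$$
Since $d\ge3$, Theorem 1 gives $\mathrm{cd}(S,\mathfrak a)\le n-3$, so equality holds. $\blacksquare$
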